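\title{The wholeness axiom $\mathsf{WA_0}$ with and without the axiom of choice}

\begin{abstract}
The wholeness axiom for bounded formulas, $\mathsf{WA_0}$, asserts that a function symbol $j$ denotes a nontrivial elementary embedding of the universe into itself, and it allows Separation for bounded formulas that mention $j$. We prove that $\mathsf{ZF+WA_0}$, $\mathsf{ZFC+WA_0}$ and $\mathsf{ZFC+GCH+WA_0}$ are equiconsistent. A countable model of $\mathsf{ZF+WA_0}$ is cut at the supremum of its standard critical sequence. In the cut model the members of the critical sequence are supercompact in a choiceless sense. An iteration of L\'evy collapses of such cardinals forces longer and longer dependent choice, and $j$ is lifted to the extension by $\omega$ many successive master conditions.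
\end{abstract}

\section{Introduction}

To speak in first-order logic about an elementary embedding of the universe of sets into itself, one adds a unary function symbol $j$ to the language of set theory, and one must then decide to which formulas containing $j$ the axiom schemes of set theory apply. Hamkins' wholeness axiom for bounded formulas, $\mathsf{WA_0}$, is the theory in the language $\{\in,j\}$ with the following axioms.
\begin{enumerate}
\item[(i)] \emph{Elementarity.} For every formula $\varphi(x_1,\dots,x_n)$ of the language $\{\in\}$,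
\[
\forall x_1\dots\forall x_n\,\bigl(\varphi(x_1,\dots,x_n)\leftrightarrow\varphi(j(x_1),\dots,j(x_n))\bigr).
\]
\item[(ii)] \emph{Nontriviality.} There is an ordinal $\kappa$, the \emph{critical point} of $j$, with $j(\alpha)=\alpha$ for all $\alpha<\kappa$ and $j(\kappa)>\kappa$.
\item[(iii)] \emph{Bounded Separation.} Separation, with parameters, for all $\Delta_0$-formulas of the language $\{\in,j\}$. These are the formulas in which every quantifier has the form $\forall x\in t$ or $\exists x\in t$, where $t$ is a term.
\end{enumerate}
In the theories $\mathsf{ZF+WA_0}$ and $\mathsf{ZFC+WA_0}$ the schemes of $\mathsf{ZF}$ are assumed only for formulas of the language $\{\in\}$. The problem we study is taken from Jeon \cite{Jeon}: \emph{are $\mathsf{ZF+WA_0}$ and $\mathsf{ZFC+WA_0}$ equiconsistent?}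

Axiom (iii) measures how much of $j$ the universe can see. For example, it makes $U=\{X\subseteq\kappa:\kappa\in j(X)\}$ a set, and $U$ is a nonprincipal $\kappa$-complete ultrafilter on $\kappa$, because $j(\{\alpha\})=\{\alpha\}$ for $\alpha<\kappa$ and $j(\bigcap_{i<\eta}X_i)=\bigcap_{i<\eta}j(X_i)$ for $\eta<\kappa$. The whole content of the scheme is a single sentence.

\begin{proposition}\label{prop:amenable}
Over $\mathsf{ZF}$ and axiom \textup{(i)}, axiom \textup{(iii)} is equivalent to the statement that $j\restriction a$ is a set for every set $a$.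
\end{proposition}

One direction of the problem is trivial, since $\mathsf{ZFC+WA_0}$ contains $\mathsf{ZF+WA_0}$. For the other direction one has to produce well-orders of all sets without losing $j$, and two considerations pull against each other. On the one hand, the cheap ways to obtain choice look blocked. The class $\mathrm{HOD}$ of hereditarily ordinal definable sets is a definable inner model of $\mathsf{ZFC}$, so $j$ restricts to an elementary embedding of $\mathrm{HOD}$ into itself; but Proposition~\ref{prop:amenable} asks for $j\restriction a\in\mathrm{HOD}$, and nothing in the axioms provides this. Forcing can make any given $V_\gamma$ countable, but the critical point of an embedding as above is uncountable, so a collapse of $V_{\kappa+1}$ to $\omega$ rules out every extension of $j$. On the other hand, $\mathsf{WA_0}$ has no access to the \emph{critical sequence} $\kappa,j(\kappa),j(j(\kappa)),\dots$ as a completed whole. A model may end at the supremum of this sequence, and then $j$ is the union of the set-sized maps $V_{j^n(\kappa)}\to V_{j^{n+1}(\kappa)}$, each of which one may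 hope to extend through a forcing that respects it. The second consideration wins.

\begin{theorem}\label{thm:A}
$\mathrm{Con}(\mathsf{ZF+WA_0})\iff\mathrm{Con}(\mathsf{ZFC+WA_0})$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $(M,j)$ be a countable, possibly ill-founded, model of $\mathsf{ZF+WA_0}$ with critical point $\kappa$. Put $\kappa_n=j^n(\kappa)$ for standard $n$, and $N=\bigcup_{n\in\omega}V^M_{\kappa_n}$. Then $(N,j\restriction N)\models\mathsf{ZF+WA_0}$, and there is a model $(\hat M,\hat\jmath)\models\mathsf{ZFC+GCH+WA_0}$ such that $N$ is a transitive submodel of $\hat M$ with the same ordinals, $\hat\jmath\supseteq j\restriction N$, and $\hat\jmath$ has critical point $\kappa$.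
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(1)] $\mathsf{ZF+WA_0}$, $\mathsf{ZFC+WA_0}$ and $\mathsf{ZFC+GCH+WA_0}$ are equiconsistent.
\item[(2)] \textup{($\mathsf{ZF}$)} If $\lambda$ is a limit ordinal and there is an elementary $j:V_\lambda\to V_\lambda$ with $j\ne\mathrm{id}$, then $\mathrm{Con}(\mathsf{ZFC+GCH+WA_0})$.
\end{enumerate}
\end{corollary}

A consistent theory in a countable language has a countable model, so Theorem~\ref{thm:B} gives $\mathrm{Con}(\mathsf{ZF+WA_0})\Rightarrow\mathrm{Con}(\mathsf{ZFC+GCH+WA_0})$. The three theories increase, so Theorem~\ref{thm:A} and Corollary~\ref{cor:main}(1) follow. Since that countable model need not be well-founded, we cannot restrict attention to transitive models.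

The proof of Theorem~\ref{thm:B} has three parts. First, in the cut model $N$ the ordinals $\kappa_n$ are cofinal, and this makes each of them supercompact in a sense that does not depend on choice (Sections~\ref{sec:S} and~\ref{sec:cut}). Second, we force the axiom of choice by an iteration of L\'evy collapses of choiceless supercompacts, in the spirit of Woodin's choiceless arguments. Each collapse lengthens by one cardinal the sequences for which dependent choice holds, and the dependent choice already obtained guarantees that the later collapses do not undo the earlier ones. The mechanism is visible in a single collapse to $\omega$ (Section~\ref{sec:first}); the iteration is treated in Sections~\ref{sec:iteration}--\ref{sec:ZFC}. Third, we choose the generic filter in $\omega$ many steps, one for each interval $[\kappa_n,\kappa_{n+1})$, so that it is closed under $j$ (Section~\ref{sec:master}), and we assemble the final model in Section~\ref{sec:final}.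

\section{Forcing over countable models of $\mathsf{ZF}$}\label{sec:forcing}

\subsection*{Models}
The models below are countable and are not assumed to be well-founded. For $a\in W$ we use the letter $a$ also for the collection of those $x$ with $W\models x\in a$. A substructure $W$ of $W'$ is a \emph{transitive submodel} if every $W'$-member of an element of $W$ lies in $W$. Then $\Delta_0$-formulas of $\{\in\}$ are absolute between $W$ and $W'$. If both models satisfy $\mathsf{ZF}$, an object defined by a recursion with $\Delta_0$ clauses over a set of $W$ is absolute too: the solution found in $W$ satisfies the clauses in $W'$, where the solution is unique. This applies to rank, to transitive closure, to the satisfaction relation of a set structure, and to the value of a name.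

Inside $W$, formulas are codes in $V_\omega^W$, and some codes may be nonstandard. The statements ``$A\prec B$'' and ``$\pi:A\to B$ is elementary'', read inside $W$, concern all codes. For a standard formula $\varphi$ the assertions $W\models\text{``}A\models\varphi[a]\text{''}$ and $W\models\varphi^A(a)$ are equivalent, and both say that the structure $A$ satisfies $\varphi(a)$. So elementarity inside $W$ implies elementarity in the real world.

\subsection*{Forcing}
A \emph{poset} is a preorder with a largest element $\mathbf 1$; the letter $P$ stands for the set together with its order. A set $E\subseteq P$ is \emph{dense below $p$} if every $p'\le p$ has an extension in $E$. Check names are $\check x=\{(\check y,\mathbf 1):y\in x\}$, the name for the generic filter is $\dot G=\{(\check p,p):p\in P\}$, and $\mathrm{op}(\sigma,\tau)$ is the canonical name for the ordered pair of the values of $\sigma$ and $\tau$. Let $W\models\mathsf{ZF}$ be countable and $P\in W$ a poset. For a $W$-generic filter $G$ let $W[G]$ consist of the names of $W$ modulo equality forced by some $p\in G$, and let $\tau^G$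 be the class of $\tau$. The following standard facts need neither choice in $W$ nor well-foundedness of $W$.
\begin{enumerate}
\item[(F1)] Every $p\in P$ lies in a $W$-generic filter. Given an enumeration of $W$, such a filter is obtained by always taking the first suitable element, and $W[G]$ inherits an enumeration; so no choice is used in the metatheory.
\item[(F2)] $W[G]\models\mathsf{ZF}$. The members of $\tau^G$ are exactly the $\sigma^G$ with $(\sigma,p)\in\tau$ for some $p\in G$. Through check names, $W$ is a transitive submodel of $W[G]$ with the same ordinals, and $G=\dot G^G\in W[G]$.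
\item[(F3)] For each formula the forcing relation is definable in $W$, uniformly in $P$. A statement holds in $W[G]$ iff some $p\in G$ forces it, and $p$ forces it iff it holds in $W[G]$ for all generic $G\ni p$.
\end{enumerate}
In $\mathsf{ZF}$ let $\mathrm{val}(\tau,G)=\{\mathrm{val}(\sigma,G):(\sigma,p)\in\tau\text{ for some }p\in G\}$. The next fact lets us compare different extensions.
\begin{enumerate}
\item[(F4)] Let $W$ be a transitive submodel of $W'\models\mathsf{ZF}$, and let $G\in W'$ be $W$-generic for $P$. Then $\tau^G\mapsto\mathrm{val}^{W'}(\tau,G)$ is an isomorphism of $W[G]$ onto a transitive submodel of $W'$, and we identify the two.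
\end{enumerate}
To see this, let $T\in W$ be a set of names closed under subnames. Forced equality restricted to $P\times T\times T$ is an element of $W$, so the relation $\sigma\sim\tau\iff\sigma^G=\tau^G$ on $T$ is an element of $W'$. By (F2) and Extensionality, $\sigma\sim\tau$ holds iff every $\sigma'$ with $(\sigma',p)\in\sigma$, $p\in G$, is $\sim$-related to some $\tau'$ with $(\tau',q)\in\tau$, $q\in G$, and conversely. Induction on rank inside $W'$ gives $\sigma\sim\tau\iff\mathrm{val}(\sigma,G)=\mathrm{val}(\tau,G)$, and the rest follows from (F2). With $W'=W[G]$, the map $\tau\mapsto\tau^G$ on $T$ has the name $\{(\mathrm{op}(\check\tau,\tau),\mathbf 1):\tau\in T\}$ and satisfies the recursion for $\mathrm{val}$. So $W[G]$ computes $\tau^G$ from $\tau$ and $G$, and expressions such as ``$\tau^G$'' may be used inside forcing statements.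

The usual proof that a forced existence statement has a name as a witness chooses a maximal antichain and names along it. Without choice we use the following substitute, which covers uniquely determined subsets of ground model sets. The formula $\varphi$ may contain names as parameters.
\begin{enumerate}
\item[(U)] If $\Vdash\exists!x\,\varphi(x)$ and $\Vdash\forall x\,(\varphi(x)\to x\subseteq\check B)$, then
\[
\tau=\{(\check b,r):b\in B,\ r\Vdash\exists x\,(\varphi(x)\wedge\check b\in x)\}
\]
satisfies $\Vdash\varphi(\tau)$.
\end{enumerate}
Indeed, if $x_0$ is the witness in $W[G]$, then $\tau^G=\{b\in B:b\in x_0\}=x_0$ by (F2) and (F3). The name $\tau$ is defined from the data, so (U) may be applied at many coordinates simultaneously.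

\subsection*{Induction}
An ill-founded model does not support induction on its ordinals for properties formulated outside it. All recursions and inductions over ordinals below are carried out inside the model: the statement proved at each ordinal is first-order, usually a statement about the forcing relation, and generic filters serve only to verify, through (F3), that a condition forces something. Induction in the real world is used only over standard natural numbers.

\subsection*{Terminology}
A set $a\subseteq\varepsilon$ is \emph{bounded in $\varepsilon$} if $a\subseteq\xi$ for some $\xi<\varepsilon$. Cardinals are initial ordinals, $|x|$ is used only for well-orderable $x$, and $\nu^+$ is the least cardinal above $\nu$. \emph{Regular} means infinite regular cardinal. A set $b$ is an \emph{image} of $a$ if there is a surjection $a\to b$; an image of an ordinal $\eta$ is well-orderable of size at most $|\eta|$. A poset is \emph{${<}\mu$-closed} if descending sequences of length $<\mu$ have lower bounds.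

\section{Inaccessible and supercompact ordinals without choice}\label{sec:S}

We work in $\mathsf{ZF}$. Without choice the sets $V_\gamma$ need not have cardinalities, so inaccessibility is expressed through maps out of $V_\gamma$.

\begin{definition}
An ordinal $\varepsilon>\omega$ is \emph{inaccessible} if for all $\gamma<\varepsilon$ every $f:V_\gamma\to\varepsilon$ has range bounded in $\varepsilon$.
\end{definition}

\begin{lemma}\label{lem:inacc}
Let $\varepsilon$ be inaccessible.
\begin{enumerate}
\item[(a)] $\varepsilon$ is a limit ordinal and a regular cardinal, every partial function from a set $A\in V_\varepsilon$ to $\varepsilon$ has bounded range, and $V_\varepsilon\models\mathsf{ZF}$.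
\item[(b)] Let $P\in V_\varepsilon$ be a poset. Then $\check x\in V_\varepsilon$ for $x\in V_\varepsilon$, and for $B\in V_\varepsilon$ the set of all names $\tau\subseteq\{\check b:b\in B\}\times P$ belongs to $V_\varepsilon$.
\item[(c)] If $P\in V_\varepsilon$ is a poset, then $P$ forces that $\varepsilon$ is regular.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\varepsilon=\xi+1$, the function $V_1\to\varepsilon$ with value $\xi$ is unbounded. A partial function from $A\subseteq V_\gamma$, $\gamma<\varepsilon$, extends by the value $0$ to all of $V_\gamma$, so it is bounded. With $A=\eta<\varepsilon$ this is regularity. For Replacement in $V_\varepsilon$, if $f:A\to V_\varepsilon$ with $A\in V_\varepsilon$, then $\mathrm{rank}\circ f$ is bounded, so $f[A]\in V_\varepsilon$. The other axioms hold in $V_\varepsilon$ for every limit $\varepsilon>\omega$.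

(b) By induction on rank: if $\check y\in V_\varepsilon$ for all $y\in x$, then $y\mapsto\mathrm{rank}(\check y)$ is bounded on $x$, so $\check x\in V_\varepsilon$. Then $\{\check b:b\in B\}=\mathrm{dom}(\check B)\in V_\varepsilon$, and $\varepsilon$ is a limit.

(c) Let $p_0\Vdash\dot f:\check\eta\to\check\varepsilon$ with $\eta<\varepsilon$. The partial function on $\{p:p\le p_0\}\times\eta\in V_\varepsilon$ that sends $(p,\xi)$ to the value of $\dot f(\check\xi)$ decided by $p$ is bounded by (a), and $p_0$ forces that its range covers the range of $\dot f$.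
\end{proof}

The large cardinal notion that drives the forcing says that every rank initial segment of the universe has a small copy below $\delta$. We call the members of the following class \emph{supercompact}, in this choiceless sense.

\begin{definition}\label{def:S}
$S$ is the class of ordinals $\delta>\omega$ such that for every limit $\beta>\delta$, every $x\in V_\beta$ and every $\gamma<\delta$ there are ordinals $\gamma<\bar\delta<\bar\beta<\delta$ and an elementary $\pi:V_{\bar\beta}\to V_\beta$ with $\pi\restriction V_{\bar\delta}=\mathrm{id}$, $\pi(\bar\delta)=\delta$ and $x\in\mathrm{ran}(\pi)$.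
\end{definition}

The maps $\pi$ are sets, so $S$ is definable without parameters in the language $\{\in\}$. The ordinal $\bar\beta$ is a limit, because $V_\beta$ has no largest ordinal.

\begin{lemma}\label{lem:Sinacc}
Every $\delta\in S$ is inaccessible.
\end{lemma}

\begin{proof}
Let $f:V_\gamma\to\delta$ with $\gamma<\delta$. Take $\pi$ as in Definition~\ref{def:S} for $\beta=\delta+\omega$ and $x=f$, say $f=\pi(\bar f)$. Since $\pi(V_\gamma)=V_\gamma$ and $\pi(\bar\delta)=\delta$, elementarity gives $\bar f:V_\gamma\to\bar\delta$. For $u\in V_\gamma$ we get $f(u)=\pi(\bar f)(\pi(u))=\pi(\bar f(u))=\bar f(u)<\bar\delta$. So $f$ is bounded by $\bar\delta<\delta$.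
\end{proof}

With choice, an elementary submodel of small size that contains given parameters is built from Skolem functions. Without choice there are no Skolem functions, and supercompactness is used exactly to replace them: the range of $\pi$ is a small elementary submodel that is also closed under short sequences.

\begin{lemma}[Hulls]\label{lem:hull}
Let $\Phi$ be a finite set of formulas $\varphi(y;\bar x)$ of $\{\in\}$. Let $\delta\in S$, $\omega\le\gamma<\delta$, and let $a_1,\dots,a_k$ be sets. Then there are an ordinal $\bar\delta$ and a set $X$ with the following properties.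
\begin{enumerate}
\item[(X1)] $\gamma<\bar\delta<\delta$, $\bar\delta$ is inaccessible, $\delta,a_1,\dots,a_k\in X$, and $X\cap V_\delta=V_{\bar\delta}$.
\item[(X2)] If $\varphi\in\Phi$, $\bar x\in X$ and $\exists y\,\varphi(y;\bar x)$, then $\varphi(y;\bar x)$ holds for some $y\in X$.
\item[(X3)] $X$ is an image of $V_{\bar\theta}$ for some $\bar\theta$ with $0<\bar\theta<\delta$.
\item[(X4)] If $F$ is a function with $\mathrm{dom}(F)\in V_{\bar\delta}$ and $\mathrm{ran}(F)\subseteq X\cap a$ for some $a\in X$, then $F\in X$.
\end{enumerate}
\end{lemma}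

\begin{proof}
By the reflection theorem there is a limit $\theta>\delta$ such that $a_1,\dots,a_k\in V_\theta$ and all $\varphi$ and $\exists y\,\varphi$, $\varphi\in\Phi$, are absolute between $V_\theta$ and $V$. Take $\gamma<\bar\delta<\bar\theta<\delta$ and $\pi:V_{\bar\theta}\to V_\theta$ as in Definition~\ref{def:S} with $\langle a_1,\dots,a_k\rangle\in\mathrm{ran}(\pi)$, and let $X=\mathrm{ran}(\pi)\prec V_\theta$. Then (X3) holds, and $X$ contains $\delta$ and each $a_i$.

(X1) $V_{\bar\delta}\subseteq X$ since $\pi$ fixes its elements. If $\pi(y)\in V_\delta$, then $\mathrm{rank}(y)<\bar\delta$ by elementarity, so $\pi(y)=y\in V_{\bar\delta}$. Let $f:V_{\gamma'}\to\bar\delta$ with $\gamma'<\bar\delta$. Then $f\in V_{\bar\theta}$, as $\bar\theta$ is a limit above $\bar\delta$, and $\pi(f):V_{\gamma'}\to\delta$ satisfies $\pi(f)(u)=\pi(f(u))=f(u)<\bar\delta$. So $\pi(f)$ is bounded in $\pi(\bar\delta)$, and $f$ is bounded in $\bar\delta$ by elementarity.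

(X2) $V_\theta\models\exists y\,\varphi(y;\bar x)$ by absoluteness, so $V_\theta\models\varphi(y;\bar x)$ for some $y\in X$, and $\varphi(y;\bar x)$ holds by absoluteness.

(X4) Let $a=\pi(\bar a)$ and $\bar F=\pi^{-1}\circ F$. Then $\bar F\subseteq\mathrm{dom}(F)\times\bar a$, so $\bar F\in V_{\bar\theta}$. The map $\pi$ fixes $\mathrm{dom}(F)$ and its elements. Hence $\pi(\bar F)$ is a function with domain $\mathrm{dom}(F)$ and $\pi(\bar F)(u)=\pi(\bar F(u))=F(u)$. So $F=\pi(\bar F)\in X$.
\end{proof}

\section{Cutting the model at the critical sequence}\label{sec:cut}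

\begin{proof}[Proof of Proposition~\ref{prop:amenable}]
Assume (iii), and let $b=j(a)$. If $x\in a$ then $j(x)\in b$ by (i), so
\[
j\restriction a=\{z\in a\times b:\exists x\in a\,\exists y\in b\,(z=(x,y)\wedge y=j(x))\}
\]
is a set.

Conversely, assume that all restrictions of $j$ are sets. Let $\varphi(x,\bar a)$ be $\Delta_0$ in $\{\in,j\}$ with $k$ occurrences of $j$, and let $A$ be a set. Take $\alpha_0$ with $A,\bar a\in V_{\alpha_0}$ and put $\alpha_{i+1}=\max(\alpha_i,j(\alpha_i))$ for $i<k$. By (i), $j(V_\alpha)=V_{j(\alpha)}$, so $j$ maps $V_{\alpha_i}$ into $V_{\alpha_{i+1}}$. Let $h=j\restriction V_{\alpha_k}$, and let $\psi^h$ be the $\in$-formula with parameter $h$ obtained from $\psi$ by writing $h$ for $j$. We claim that $\psi\leftrightarrow\psi^h$ whenever $\psi$ is a $\Delta_0$-formula with at most $l$ occurrences of $j$ whose free variables take values in $V_{\alpha_i}$, where $i+l\le k$. A term with $m\le l$ occurrences of $j$ then has its value in $V_{\alpha_{i+m}}$, and $h$ computes this value correctly; this settles atomic formulas, and connectives pass through. If $\psi$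 is $\forall y\in t\,\psi'$ and $t$ has $m$ occurrences of $j$, then $y$ ranges over elements of the transitive set $V_{\alpha_{i+m}}$ and $\psi'$ has at most $l-m$ occurrences of $j$, so the claim for $\psi'$ applies with $i+m$ in place of $i$. Thus $\{x\in A:\varphi(x,\bar a)\}=\{x\in A:\varphi^h(x,\bar a)\}$, which is a set by Separation in $\mathsf{ZF}$.
\end{proof}

For the rest of the paper, up to Section~\ref{sec:cor}, $(M,j)$, $\kappa=\kappa_0$, $\kappa_n$ and $N$ are as in Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:crit}
In $M$: $j$ fixes every element of $V_\kappa$, $\kappa$ is inaccessible, and $V_{\kappa_n}\prec V_{\kappa_{n+1}}$ for every standard $n$.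
\end{lemma}

\begin{proof}
By (iii), $\{x\in V_\kappa:j(x)\ne x\}$ is a set of $M$. If it is nonempty, take an element $x$ of least rank $\alpha<\kappa$; this is where (iii) is needed, since $M$ may be ill-founded. Then $\mathrm{rank}(j(x))=j(\alpha)=\alpha$. All members of $x$ and of $j(x)$ have rank $<\alpha$, and for $y$ of rank $<\alpha$ we have $y\in x\iff j(y)\in j(x)\iff y\in j(x)$. So $j(x)=x$, a contradiction.

The ordinals $0$ and $\omega$ are definable, hence fixed, and the successor of a fixed ordinal is fixed; so $\kappa>\omega$. Let $f:V_\gamma\to\kappa$ with $\gamma<\kappa$. Then $j(f):V_\gamma\to j(\kappa)$ and $j(f)(u)=j(f)(j(u))=j(f(u))=f(u)<\kappa$ for $u\in V_\gamma$. So $j(f)$ is bounded in $j(\kappa)$, and $f$ is bounded in $\kappa$.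

For a code $\varphi\in V_\omega$ and a tuple $a\in V_\kappa$, (i) gives $V_\kappa\models\varphi[a]$ iff $V_{j(\kappa)}\models j(\varphi)[j(a)]$, and $j(\varphi)=\varphi$, $j(a)=a$. So $M\models V_{\kappa_0}\prec V_{\kappa_1}$. This is an $\in$-statement about $\kappa_0,\kappa_1$, and applying $j$ to it $n$ times gives $V_{\kappa_n}\prec V_{\kappa_{n+1}}$.
\end{proof}

\begin{proposition}\label{prop:N}
$V_{\kappa_n}\prec N$ for all standard $n$, $(N,j\restriction N)\models\mathsf{ZF+WA_0}$ with critical point $\kappa$, and the $\kappa_n$ are cofinal in the ordinals of $N$.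
\end{proposition}

\begin{proof}
$N$ is the union of an elementary chain, so $V_{\kappa_n}\prec N$, and $N\models\mathsf{ZF}$ since $V_\kappa\models\mathsf{ZF}$ by Lemma~\ref{lem:inacc}(a). Cofinality holds by the definition of $N$. The map $j$ sends $V_{\kappa_n}$ into $V_{\kappa_{n+1}}$, and for $a\in V_{\kappa_n}$,
\[
N\models\varphi(a)\iff V_{\kappa_n}\models\varphi(a)\iff V_{\kappa_{n+1}}\models\varphi(j(a))\iff N\models\varphi(j(a)).
\]
For $a\in V_{\kappa_n}$, the restriction $j\restriction a$ is in $M$ by Proposition~\ref{prop:amenable}. It is a subset of $a\times j(a)\in V_{\kappa_{n+1}}$, and $\kappa_{n+1}$ is a limit, so $j\restriction a\in N$. Proposition~\ref{prop:amenable}, applied in $N$, gives (iii).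
\end{proof}

From now on we write $j$ for $j\restriction N$. The first use of the cut is the following lemma. A small copy of $V_\beta$ below $\kappa$ is obtained by reflecting the map $j^n\restriction V_\beta$, and for this we need $\beta<j^n(\kappa)$ for some standard $n$. In $M$ there may be ordinals above all $\kappa_n$, and the argument says nothing about them.

\begin{lemma}\label{lem:kappaS}
In $N$: every $\kappa_n$ belongs to $S$, and $S$ is unbounded in every $\kappa_n$ and in the ordinals.
\end{lemma}

\begin{proof}
Let $\psi(\gamma,\delta,\beta,x)$ be the $\in$-formula saying that $\bar\delta,\bar\beta,\pi$ as in Definition~\ref{def:S} exist. Let $\beta>\kappa$ be a limit ordinal of $N$, $x\in V_\beta$, $\gamma<\kappa$. Take a standard $n\ge1$ with $\beta<\kappa_n$, and let $i=j^n:N\to N$. Then $i$ is elementary, fixes $V_\kappa$ pointwise, and $i(\kappa)=\kappa_n>\beta$. The map $\pi=i\restriction V_\beta$ is in $N$, being a composition of $n$ restrictions of $j$ to sets. It is elementary from $V_\beta$ to $V_{i(\beta)}$ in the sense of $N$: for a code $\varphi$ and a tuple $a=\langle a_0,\dots,a_{m-1}\rangle$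 from $V_\beta$ we have $V_\beta\models\varphi[a]$ iff $V_{i(\beta)}\models i(\varphi)[i(a)]$, where $i(\varphi)=\varphi$ and $i(a)=\langle i(a_0),\dots,i(a_{m-1})\rangle$ because $i$ fixes $V_\omega$ pointwise. Now $\bar\delta=\kappa$, $\bar\beta=\beta$ and $\pi$ witness $\psi(i(\gamma),i(\kappa),i(\beta),i(x))$: we have $i(\gamma)=\gamma<\kappa<\beta<i(\kappa)$, $\pi\restriction V_\kappa=\mathrm{id}$, $\pi(\kappa)=i(\kappa)$ and $i(x)=\pi(x)$. By elementarity of $i$, $\psi(\gamma,\kappa,\beta,x)$ holds. So $\kappa\in S$, and $\kappa_n\in S$ by elementarity of $j$. In particular $S$ is unbounded in the ordinals of $N$. For $\eta<\kappa$, the ordinal $\kappa$ witnesses $\exists\delta\in S\,(j(\eta)<\delta<j(\kappa))$, so $\exists\delta\in S\,(\eta<\delta<\kappa)$. Thus $S$ is unbounded in $\kappa$, and we apply $j^n$.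
\end{proof}

\section{Dependent choice and closed forcing}\label{sec:DC}

The axiom of choice will be approached through dependent choice for longer and longer sequences.

\begin{definition}
For an ordinal $\eta$, $\mathsf{DC}_\eta$ says: if $A\ne\emptyset$ and $R\subseteq A^{<\eta}\times A$ satisfies $\forall s\in A^{<\eta}\,\exists a\;s\,R\,a$, then there is $f:\eta\to A$ with $f\restriction\xi\;R\;f(\xi)$ for all $\xi<\eta$. $\mathsf{DC}_{<\mu}$ means $\mathsf{DC}_\eta$ for all ordinals $\eta<\mu$.
\end{definition}

In applications we have a notion of a correct partial construction, preserved at limits, and we check that a correct partial construction can be continued by one step. We let $R$ hold trivially at incorrect sequences; the $f$ given by $\mathsf{DC}_\eta$ is then correct at every stage by induction. If $\eta<\nu$ then $\mathsf{DC}_\nu$ implies $\mathsf{DC}_\eta$: let $R$ hold trivially at sequences of length $\ge\eta$. $\mathsf{DC}_\eta$ gives choice functions for $\eta$-sequences $\langle B_\xi\rangle$ of nonempty sets: let $s\,R\,a$ iff $a\in B_{\mathrm{dom}(s)}$. Finally $\mathsf{DC}_\eta$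 implies $\mathsf{DC}_{\eta+1}$, since one more step needs no choice, and so $\mathsf{DC}_{<\omega}$ is provable in $\mathsf{ZF}$.

\begin{lemma}[$\mathsf{ZF}$]\label{lem:DC}
\begin{enumerate}
\item[(a)] If $\nu$ is a limit ordinal, $\mathrm{cf}(\nu)<\nu$ and $\mathsf{DC}_{<\nu}$ holds, then $\mathsf{DC}_\nu$ holds.
\item[(b)] If $\nu$ is an infinite cardinal and $\mathsf{DC}_\nu$ holds, then $\nu^+$ is regular and $\mathsf{DC}_{<\nu^+}$ holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c:\mathrm{cf}(\nu)\to\nu$ be increasing, continuous and cofinal with $c(0)=0$. Given $A,R$, call $s\in A^{<\nu}$ \emph{good} if $s\restriction\xi\;R\;s(\xi)$ for all $\xi\in\mathrm{dom}(s)$. By $\mathsf{DC}_{\mathrm{cf}(\nu)}$ we choose an increasing chain of good $s_k\in A^{c(k+1)}$, $k<\mathrm{cf}(\nu)$. At step $k$ the union $t=\bigcup_{i<k}s_i$ is good and has domain $c(k)$ by continuity. It extends to a good sequence of length $c(k+1)<\nu$ by $\mathsf{DC}_{c(k+1)}$, applied to the relation that copies $t$ at lengths below $c(k)$ and follows $R$ afterwards. The union of all $s_k$ is the required $f$.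

(b) If $\nu^+$ is singular there is a cofinal $f:\eta\to\nu^+$ with $\eta\le\nu$. By $\mathsf{DC}_\eta$ choose surjections $\nu\to f(\xi)+1$ for $\xi<\eta$. Together they give a surjection $\eta\times\nu\to\nu^+$, which is impossible as $|\eta\times\nu|\le\nu$. We get $\mathsf{DC}_\eta$ for $\nu\le\eta<\nu^+$ by induction: successor steps are free, and a limit $\eta>\nu$ has $\mathrm{cf}(\eta)\le\nu<\eta$, so (a) applies.
\end{proof}

So the only stages at which dependent choice has to be forced are the regular cardinals: from $\mathsf{DC}_{<\mu}$ to $\mathsf{DC}_\mu$ for regular $\mu$. The next lemma says that the progress made below $\mu$ survives ${<}\mu$-closed forcing.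

\begin{lemma}\label{lem:closed}
Let $W\models\mathsf{ZF}+\mathsf{DC}_{<\mu}$ be countable, let $P\in W$ be ${<}\mu$-closed in $W$, let $G$ be generic and $\eta<\mu$. Then every function $f\in W[G]$ from $\eta$ into $W$ lies in $W$, and $W[G]\models\mathsf{DC}_\eta$.
\end{lemma}

\begin{proof}
Let $f=\dot f^G$. The set $A=\{x:p\Vdash\dot f(\check\xi)=\check x\text{ for some }p\in P,\ \xi<\eta\}$ exists in $W$ by Replacement and contains the range of $f$. Let $p\in G$ force $\dot f:\check\eta\to\check A$, and let $p'\le p$. By $\mathsf{DC}_\eta$ in $W$ choose pairs $(p_\xi,a_\xi)\in P\times A$, $\xi<\eta$, with $\langle p_\xi\rangle$ descending below $p'$ and $p_\xi\Vdash\dot f(\check\xi)=\check a_\xi$. Step $\xi$ is possible because the earlier conditions have a lower bound below $p'$, and some extension of it decides $\dot f(\check\xi)$. A lower bound of all $p_\xi$ forces that $\dot f$ is the check name of $\langle a_\xi:\xi<\eta\rangle$. So the conditions that force $\dot f$ to equal a check name are dense below $p$.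

For the second claim let $p\in G$ force that $\dot A,\dot R$ satisfy the hypothesis of $\mathsf{DC}_\eta$, and let $p'\le p$. Choose in $W$ pairs $(p_\xi,\tau_\xi)\in P\times\mathrm{dom}(\dot A)$ with $\langle p_\xi\rangle$ descending below $p'$ and $p_\xi\Vdash\tau_\xi\in\dot A\wedge(\sigma_\xi,\tau_\xi)\in\dot R$, where $\sigma_\xi=\{(\mathrm{op}(\check\zeta,\tau_\zeta),\mathbf 1):\zeta<\xi\}$. At step $\xi$ a lower bound of the earlier conditions forces $\sigma_\xi\in\dot A^{<\check\eta}$, hence forces that some element of $\dot A$ is $\dot R$-related to $\sigma_\xi$; by (F2) some extension and some $\tau_\xi\in\mathrm{dom}(\dot A)$ are as needed. A lower bound of all $p_\xi$ forces that $\sigma_\eta$ is the required function, and such conditions are dense below $p$.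
\end{proof}

\begin{example}\label{ex:tree}
Dependent choice in $W$ cannot be dropped. Suppose $A,R$ witness the failure of $\mathsf{DC}_\omega$ in $W$, and let $T$ be the set of good finite sequences, ordered by reverse inclusion. A descending sequence in $T$ has bounded lengths, since otherwise its union would be a solution $f:\omega\to A$; so its union is in $T$. Thus $T$ is ${<}\mu$-closed for every $\mu$, and yet the union of a generic filter is a function $\omega\to A$ that is not in $W$.
\end{example}

\section{The first collapse}\label{sec:first}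

How can a forcing produce an instance of $\mathsf{DC}_\mu$ in the extension? Take names $\dot A,\dot R$. If the extension could well-order $\mathrm{dom}(\dot A)$, it would always pick the first suitable name. But $\dot A$ may have arbitrarily large rank, beyond anything that the forcing collapses. The remedy is to search only among the names in a hull $X$, which the forcing does well-order, and to show that the search never leaves $X$.

\begin{lemma}\label{lem:criterion}
Let $W\models\mathsf{ZF}$ be countable, $P\in W$ a poset, $G$ generic, $\mu$ an ordinal, and let $p^*\in G$ force that $\dot A,\dot R$ satisfy the hypothesis of $\mathsf{DC}_{\check\mu}$. Put $A=\dot A^G$, $R=\dot R^G$. Consider the formulas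
\begin{align*}
\varphi_1(\tau;p,\sigma,P,\dot A,\dot R):\quad&\tau\in\mathrm{dom}(\dot A)\ \text{ and }\ p\Vdash_P\tau\in\dot A\wedge(\sigma,\tau)\in\dot R,\\
\varphi_2(E;\sigma,P,\mu,\dot A,\dot R):\quad&E=\{p\in P:p\Vdash_P\sigma\notin\dot A^{<\check\mu}\ \text{ or }\ \exists\tau\,\varphi_1\}.
\end{align*}
Let $X\in W$ contain $P,\mu,\dot A,\dot R$ and satisfy \textup{(X2)} in $W$ for $\varphi_1,\varphi_2$. Assume:
\begin{enumerate}
\item[(a)] if $E\in X$, $E\subseteq P$, is dense below $p^*$, then $G\cap E\cap X\ne\emptyset$;
\item[(b)] if $\xi<\mu$ and $\langle\tau_\zeta:\zeta<\xi\rangle\in W[G]$ is a sequence of elements of $X\cap\mathrm{dom}(\dot A)$, then $\langle\tau_\zeta^G:\zeta<\xi\rangle=\sigma^G$ for some name $\sigma\in X$;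
\item[(c)] $X$ is well-orderable in $W[G]$.
\end{enumerate}
Then $W[G]$ contains $f:\mu\to A$ with $f\restriction\xi\;R\;f(\xi)$ for all $\xi<\mu$.
\end{lemma}

\begin{proof}
First let $\sigma\in X$ be a name with $\sigma^G\in A^{<\mu}$. We find $\tau\in X\cap\mathrm{dom}(\dot A)$ with $\tau^G\in A$ and $\sigma^G\,R\,\tau^G$. The set $E_\sigma$ defined by $\varphi_2$ is in $X$ by (X2). It is dense below $p^*$: if $p\le p^*$ does not force $\sigma\notin\dot A^{<\check\mu}$, some extension forces $\sigma\in\dot A^{<\check\mu}$, and a further extension satisfies $\varphi_1$ with some $\tau$. By (a) take $p\in G\cap E_\sigma\cap X$. The first alternative fails for $p$ since $\sigma^G\in A^{<\mu}$. So $\exists\tau\,\varphi_1$ holds for $p$, and (X2) gives such a $\tau$ in $X$.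

Now work in $W[G]$ with a well-order of $X$. Let $\tau_\xi$ be the least $\tau\in X\cap\mathrm{dom}(\dot A)$ with $\tau^G\in A$ and $\langle\tau_\zeta^G:\zeta<\xi\rangle\,R\,\tau^G$, as long as there is one. If the recursion stopped at a least $\xi<\mu$, then (b) would give a name $\sigma\in X$ for $\langle\tau_\zeta^G:\zeta<\xi\rangle\in A^{<\mu}$, and the first paragraph would give a candidate for $\tau_\xi$. So $f(\xi)=\tau_\xi^G$ is defined for all $\xi<\mu$.
\end{proof}

We verify the three conditions in the smallest case, the passage from $\mathsf{DC}_{<\omega}$ to $\mathsf{DC}_\omega$. The poset below is the first step of the iteration. It collapses the sets $V_\xi$, and not only the ordinals $\xi$, below $\delta$, because it has to well-order the set $V_{\bar\theta}$ of (X3).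

\begin{proposition}\label{prop:first}
Let $W\models\mathsf{ZF}$ be countable and $\delta\in S^W$. In $W$ let $Q$ be the set of finite functions $q$ with $\mathrm{dom}(q)\subseteq(\delta\setminus\{0\})\times\omega$ and $q(\xi,n)\in V_\xi$, ordered by $\supseteq$. If $g$ is $Q$-generic, then $W[g]\models\mathsf{DC}_\omega$.
\end{proposition}

\begin{proof}
Let $q^*\in g$ force that $\dot A,\dot R$ satisfy the hypothesis of $\mathsf{DC}_\omega$. Apply Lemma~\ref{lem:hull} in $W$ with $\gamma=\omega$, the parameters $Q,q^*,\dot A,\dot R,\mathrm{dom}(\dot A)$, and $\Phi$ consisting of $\varphi_1,\varphi_2$, the formula ``$y\in E\wedge y\supseteq q$'', and the formula ``$y=\{(\mathrm{op}(\check\zeta,F(\zeta)),\mathbf 1):\zeta\in\mathrm{dom}(F)\}$''. Since conditions are finite and $\delta,\bar\delta$ are limits, $Q\subseteq V_\delta$, and by (X1)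
\[
Q\cap X=Q\cap V_{\bar\delta}=\{q\in Q:\mathrm{dom}(q)\subseteq\bar\delta\times\omega\}.
\]

(a) Let $E\in X$ be dense below $q^*$, and let $q\supseteq q^*$. The part $\bar q=q\restriction(\bar\delta\times\omega)$ lies in $X$, and it extends $q^*$ because $q^*\in Q\cap X$. By (X2) there is $d\in E\cap X$ with $d\supseteq\bar q$. The domain of $d$ lies in $\bar\delta\times\omega$, where $d$ extends $q$; so $q\cup d$ is a condition. Hence the conditions that extend an element of $E\cap X$ are dense below $q^*$. They form a set of $W$ because $X\in W$. So $g$ contains such a condition, and with it an element of $E\cap X$.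

(b) A finite sequence $F$ of elements of $X\cap\mathrm{dom}(\dot A)$ lies in $W$ by Lemma~\ref{lem:closed} with $\mu=\omega$. It lies in $X$ by (X4), and the canonical name for the sequence of values lies in $X$ by (X2).

(c) For $0<\xi<\delta$, $n\mapsto(\bigcup g)(\xi,n)$ maps $\omega$ onto $V_\xi^W$: any condition can be extended to be defined at a given $(\xi,n)$, and to take a given value $x\in V_\xi$ at some unused $(\xi,n)$. By (X3), $X$ is an image of $\omega$ in $W[g]$.
\end{proof}

The three properties come from three features of the pair $(X,Q)$. The trace of $Q$ on $X$ is the collapse below $\bar\delta$, which is a factor of $Q$. The hull is closed under short sequences. The coordinate $\bar\theta<\delta$ of the collapse well-orders $X$. In the general step two things change. The collapse is defined in an intermediate extension, while the hull is taken in the ground model, where $\delta$ is known to be supercompact; so conditions must be handled through names. And sequences of length $<\mu$ are no longer finite, so they must be traced back first to the intermediate model and then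 to the hull.

\section{The iteration}\label{sec:iteration}

From here on $V$ denotes $N$, and $V_\xi^V$ is the rank initial segment of the ground model. In this section and the next we use only that $V$ is a countable model of $\mathsf{ZF}$ in which $S$ is unbounded.

Three requirements shape the definition. At stage $\alpha$ we expect $\mathsf{DC}_{<\mu_\alpha}$ for a regular $\mu_\alpha$, and we collapse below a supercompact $\delta_\alpha$ with conditions of size $<\mu_\alpha$. The tails of the iteration must be closed in $\mathsf{ZF}$, so lower bounds have to be definable: in a collapse they are unions, and unions have names by (U). Finally the supports must allow unions of conditions, yet $j$ must fix the conditions of the iteration up to $\kappa$. We therefore allow arbitrary supports, except that they are bounded in those inaccessibles that are closed under the construction.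

\begin{definition}\label{def:iteration}
By recursion on $\alpha$ we define in $V$ a poset $P_\alpha$, a $P_\alpha$-name $\dot\mu_\alpha$, an ordinal $\delta_\alpha$, and the notion of an $\alpha$-nice name. Let $I$ be the class of inaccessible $\varepsilon$ with $\delta_\xi<\varepsilon$ for all $\xi<\varepsilon$; note that $I\cap(\alpha+1)$ depends only on the $\delta_\xi$ with $\xi<\alpha$.
\begin{itemize}
\item $P_\alpha$ is the set of functions $p$ with $\mathrm{dom}(p)\subseteq\alpha$ such that each $p(\beta)$ is a $\beta$-nice name and $\mathrm{dom}(p)\cap\varepsilon$ is bounded in $\varepsilon$ for all $\varepsilon\in I$ with $\varepsilon\le\alpha$. We read $p(\beta)=\emptyset$ if $\beta\notin\mathrm{dom}(p)$. The order is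
\[
p\le q\iff p\restriction\beta\Vdash_{P_\beta}p(\beta)\supseteq q(\beta)\ \text{ for all }\beta<\alpha ,
\]
and $\mathbf 1=\emptyset$.
\item $\dot\mu_\alpha$ names the least regular cardinal $\mu_\alpha$ of $V[G_\alpha]$ with $\mu_\alpha\ge\delta_\xi$ for all $\xi<\alpha$. So $\mu_0=\omega$.
\item $\delta_\alpha$ is the least $\delta\in S$ with $P_\alpha\in V_\delta$ and $\Vdash_{P_\alpha}\dot\mu_\alpha<\check\delta$.
\item In $V[G_\alpha]$, $Q_\alpha$ is the set of functions $q$ with $\mathrm{dom}(q)\subseteq(\delta_\alpha\setminus\{0\})\times\mu_\alpha$, $|\mathrm{dom}(q)|<\mu_\alpha$ and $q(\xi,\zeta)\in V_\xi^V$, ordered by $\supseteq$. Each $q\in Q_\alpha$ is a subset of $V^V_{\delta_\alpha}$. An \emph{$\alpha$-nice name} is a $\tau\subseteq\{\check x:x\in V_{\delta_\alpha}\}\times P_\alpha$ with $\Vdash_{P_\alpha}\tau\in Q_\alpha$.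
\end{itemize}
\end{definition}

Here ``$\tau\in Q_\alpha$'' is a formula of the forcing language with $\dot\mu_\alpha$ and the check names of $\delta_\alpha$ and $V_{\delta_\alpha}$ as parameters. The recursion does not break down. Let $\delta^*$ be the least element of $S$ above all $\delta_\xi$, $\xi<\alpha$, with $P_\alpha\in V_{\delta^*}$. By Lemma~\ref{lem:inacc}(c), $\delta^*$ stays regular, so $\mu_\alpha$ is forced to exist and to be at most $\delta^*$; (U) with $B=\delta^*$ gives $\dot\mu_\alpha$, and any larger element of $S$ shows that $\delta_\alpha$ exists. By (U) with $B=V_{\delta_\alpha}$, every description in $V[G_\alpha]$ of the form ``the set $u$ if $u\in Q_\alpha$, and $\emptyset$ otherwise'' has a canonical $\alpha$-nice name. When a $P_\alpha$-generic $G_\alpha$ is given and $\beta\le\alpha$, we write $G_\beta=G_\alpha\cap P_\beta$, and $\mu_\beta,Q_\beta$ are evaluated with $G_\beta$.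

\subsection*{Basic properties}
For $\beta\le\alpha$ let $P_{\beta,\alpha}=\{p\in P_\alpha:\mathrm{dom}(p)\subseteq[\beta,\alpha)\}$.
\begin{enumerate}
\item[(P1)] If $p\le q$ in $P_\alpha$ then $p\restriction\beta\le q\restriction\beta$ in $P_\beta$, directly from the definition. The order is reflexive with largest element $\emptyset$, and it is transitive: if $p\le q\le r$, then $p\restriction\beta$ forces $p(\beta)\supseteq q(\beta)$ and, being below $q\restriction\beta$, also $q(\beta)\supseteq r(\beta)$.
\item[(P2)] $P_\beta\subseteq P_\alpha$ with the induced order. Every restriction $p\restriction a$ of a condition is a condition and $p\le p\restriction a$, since $(p\restriction a)(\xi)$ is $p(\xi)$ or $\emptyset$. If $p\le q\in P_\beta$ then $p\restriction\beta\le q$ by (P1).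
\item[(P3)] If $r\in P_\beta$ and $t\in P_{\beta,\alpha}$, then $r\cup t\in P_\alpha$, and $s\le r\cup t$ iff $s\le r$ and $s\le t$. Indeed, $s\le r$ is the condition on the coordinates below $\beta$, and $s\le t$ is the condition on the others. In particular, if $r\le p\restriction\beta$ then $r\cup p\restriction[\beta,\alpha)$ extends $r$ and $p$.
\item[(P4)] Let $G_\alpha$ be $P_\alpha$-generic. Then $r\cup t\in G_\alpha$ iff $r,t\in G_\alpha$, by (P3). The set $G_\beta=G_\alpha\cap P_\beta=\{p\restriction\beta:p\in G_\alpha\}$ is a filter by (P2), and it is $P_\beta$-generic: if $D$ is dense in $P_\beta$ then $\{p:p\restriction\beta\in D\}$ is dense in $P_\alpha$ by (P3). By (F4), $V[G_\beta]$ is a transitive submodel of $V[G_\alpha]$, and a $P_\beta$-name has the same value under $G_\beta$ and $G_\alpha$, since $\mathrm{val}$ consults only the conditions that occur in the name.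
\item[(P5)] For $\xi<\alpha$, $\mu_\xi<\delta_\xi\le\mu_\alpha<\delta_\alpha$. So $\delta_\alpha$ is strictly increasing and $\delta_\alpha\ge\alpha$.
\item[(P6)] For $\varepsilon\in I$: $P_\varepsilon=\bigcup_{\beta<\varepsilon}P_\beta$ by the support condition, and $P_\beta\in V_{\delta_\beta}\subseteq V_\varepsilon$ for $\beta<\varepsilon$. So $P_\varepsilon\subseteq V_\varepsilon$.
\end{enumerate}

\subsection*{Factoring}
In $V[G_\beta]$ order the ground model set $P_{\beta,\alpha}$ by
\[
t\le^*u\iff r\cup t\le u\ \text{ for some }r\in G_\beta .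
\]
If $r$ is a witness and $r''\le r$, then $r''\cup t\le r\cup t\le u$ by (P3). So $\le^*$ is transitive: if $r\cup t\le u$ and $r'\cup u\le w$, take $r''\in G_\beta$ below $r,r'$; then $r''\cup t\le r''\cup u\le w$.

\begin{lemma}\label{lem:factor}
Let $\beta<\alpha$.
\begin{enumerate}
\item[(a)] If $G_\alpha$ is $P_\alpha$-generic over $V$, then $H=G_\alpha\cap P_{\beta,\alpha}$ is $(P_{\beta,\alpha},\le^*)$-generic over $V[G_\beta]$, $G_\alpha=\{p\in P_\alpha:p\restriction\beta\in G_\beta,\ p\restriction[\beta,\alpha)\in H\}$, and $V[G_\alpha]=V[G_\beta][H]$.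
\item[(b)] If $G_\beta$ is $P_\beta$-generic over $V$ and $H$ is $(P_{\beta,\alpha},\le^*)$-generic over $V[G_\beta]$, then $G=\{p\in P_\alpha:p\restriction\beta\in G_\beta,\ p\restriction[\beta,\alpha)\in H\}$ is $P_\alpha$-generic over $V$, and $G\cap P_\beta=G_\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $p^{+}=p\restriction[\beta,\alpha)$, so $p=p\restriction\beta\cup p^{+}$.

(a) The description of $G_\alpha$ is (P4). If $t,u\in H$, take $p\in G_\alpha$ below both; then $p^{+}\in H$ and $p^{+}\le^*t,u$ with witness $p\restriction\beta$. If $t\in H$ and $r\cup t\le u$ with $r\in G_\beta$, then $r\cup t\in G_\alpha$, so $u\in H$. For genericity let $r_0\in G_\beta$ force that $\dot D$ is dense in $(P_{\beta,\alpha},\le^*)$, and let $p\le r_0$ in $P_\alpha$. Since $p\restriction\beta\le r_0$, there are $r\le p\restriction\beta$, $t\in P_{\beta,\alpha}$ and $r'\in P_\beta$ such that $r\Vdash\check t\in\dot D$, $r\Vdash\check r'\in\dot G$ and $r'\cup t\le p^{+}$. As $r$ and $r'$ are compatible, we may extend $r$ so that $r\le r'$. Then $r\cup t\le p\restriction\beta$ and $r\cup t\le p^{+}$,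 so $r\cup t\le p$. Hence the set of $p'$ such that $p'\restriction\beta$ forces $p'^{+}\in\dot D$ is dense below $r_0$, and $H$ meets $\dot D^{G_\beta}$. By (F4), $V[G_\beta][H]$ is a transitive submodel of $V[G_\alpha]$; it contains $V$ and $G_\alpha$, hence all values $\mathrm{val}(\tau,G_\alpha)$.

(b) If $p\in G$ and $p\le q$, then $p\restriction\beta\le q\restriction\beta$, and $p^{+}\le^*q^{+}$ with witness $p\restriction\beta$; so $q\in G$. If $p,q\in G$, take $w\in H$ with $w\le^*p^{+},q^{+}$, and $r\in G_\beta$ below $p\restriction\beta$, $q\restriction\beta$ and two witnesses; then $r\cup w\in G$ extends $p$ and $q$. Let $D\in V$ be dense in $P_\alpha$ and $t\in P_{\beta,\alpha}$. The set of $r\in P_\beta$ such that $r\cup t'\in D$ and $r\cup t'\le t$ for some $t'\in P_{\beta,\alpha}$ is dense in $P_\beta$: given $r_0$, take $d\in D$ below $r_0\cup t$, and let $r=d\restriction\beta$, $t'=d^{+}$. So $G_\beta$ contains such an $r$, and then $t'\le^*t$. Hence $\{t':r\cup t'\in D\text{ for some }r\in G_\beta\}$ is dense for $\le^*$, and $H$ meets it; so $G\cap D\ne\emptyset$. Finally $G\cap P_\beta=G_\beta$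 because $\emptyset\in H$.
\end{proof}

For $\alpha=\beta+1$ the tail is $Q_\beta$. The map $e:t\mapsto t(\beta)^{G_\beta}$ from $P_{\beta,\beta+1}$ to $Q_\beta$ lies in $V[G_\beta]$. It is onto: if $q=\sigma^{G_\beta}\in Q_\beta$, use the nice name for ``$\sigma$ if $\sigma\in Q_\beta$, and $\emptyset$ otherwise''. Also $r\cup t\le u$ means $r\Vdash t(\beta)\supseteq u(\beta)$, so $t\le^*u$ iff $e(t)\supseteq e(u)$ by (F3). Hence $g=e[H]$ is $Q_\beta$-generic over $V[G_\beta]$ and $H=e^{-1}[g]$. We record:
\begin{enumerate}
\item[(P7)] $V[G_{\beta+1}]=V[G_\beta][g]$ with $g=\{p(\beta)^{G_\beta}:p\in G_{\beta+1}\}$ $Q_\beta$-generic over $V[G_\beta]$, and $p\in G_{\beta+1}$ iff $p\restriction\beta\in G_\beta$ and $p(\beta)^{G_\beta}\in g$.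
\end{enumerate}

\subsection*{Closure}
That a union of fewer than $\mu$ sets of size less than $\mu$ has size less than $\mu$ usually needs a choice of enumerations. The domains of our conditions are sets of pairs of ordinals, and these have canonical enumerations.

\begin{lemma}\label{lem:union}
In $V[G_\beta]$: if $\eta<\mu_\beta$, $\langle q_i:i<\eta\rangle$ is a sequence in $Q_\beta$, and $\bigcup_iq_i$ is a function, then $\bigcup_iq_i\in Q_\beta$. In particular $Q_\beta$ is ${<}\mu_\beta$-closed.
\end{lemma}

\begin{proof}
In the lexicographic well-order of pairs of ordinals each $\mathrm{dom}(q_i)$ has order type $<\mu_\beta$, since $\mu_\beta$ is a cardinal. By regularity these types are bounded by some $o<\mu_\beta$. Sending $(i,\zeta)$ to the $\zeta$-th element of $\mathrm{dom}(q_i)$ maps a subset of $\eta\times o$ onto $\bigcup_i\mathrm{dom}(q_i)$, and $|\eta\times o|<\mu_\beta$.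
\end{proof}

For the tails, the difficulty is that the descending sequence lies in $V[G_\beta]$, while its lower bound has to be an element of $P_{\beta,\alpha}\in V$. We build the bound from a name for the sequence. Its support is the union of all supports that the name could possibly produce, and the ordinals in $I$ are large enough to absorb this union.

\begin{lemma}\label{lem:tail}
In $V[G_\beta]$, $(P_{\beta,\alpha},\le^*)$ is ${<}\mu_\beta$-closed.
\end{lemma}

\begin{proof}
Let $r_0\in G_\beta$ force that $\check\eta<\dot\mu_\beta$ and that $\dot s$ is a $\le^*$-descending sequence of length $\check\eta$ in $P_{\beta,\alpha}$. In $V$ call $(r,i,u)$ a \emph{decision} if $r\le r_0$, $i<\eta$ and $r\Vdash\dot s(\check\imath)=\check u$; then $u\in P_{\beta,\alpha}$ is determined by $(r,i)$. Let $D$ be the union of the sets $\mathrm{dom}(u)$ over all decisions. Let $\varepsilon\in I$, $\varepsilon\le\alpha$. If $\varepsilon\le\beta$ then $D\cap\varepsilon=\emptyset$. If $\beta<\varepsilon$ then $\delta_\beta<\varepsilon$, $P_\beta\in V_{\delta_\beta}$ and $\eta<\delta_\beta$, so $P_\beta\times\eta\in V_\varepsilon$.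 The partial function sending $(r,i)$ to the least bound of $\mathrm{dom}(u)\cap\varepsilon$ in $\varepsilon$ is bounded by Lemma~\ref{lem:inacc}(a), so $D\cap\varepsilon$ is bounded in $\varepsilon$. For $\xi\in D$ let $t(\xi)$ be the $\xi$-nice name for
\begin{quote}
$\bigcup_{i<\eta}\bigl(\dot s^{G_\beta}(i)(\xi)\bigr)^{G_\xi}$ if $r_0\in G_\beta$ and this set is in $Q_\xi$, and $\emptyset$ otherwise.
\end{quote}
Then $t\in P_{\beta,\alpha}$. We prove in $V$, by induction on $\xi\in[\beta,\alpha)$:
\[
r\cup t\restriction\xi\Vdash_{P_\xi}t(\xi)\supseteq u(\xi)\quad\text{for every decision }(r,i,u).\tag{$*_\xi$}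
\]
Assume $(*_\zeta)$ for $\zeta\in[\beta,\xi)$. Then $r'\cup t\restriction\xi\le u'\restriction\xi$ for every decision $(r',k,u')$, as $u'$ is trivial below $\beta$. Fix a decision $(r,i,u)$. If $\xi\notin\mathrm{dom}(u)$ there is nothing to prove, so let $\xi\in\mathrm{dom}(u)\subseteq D$. Let $K\ni r\cup t\restriction\xi$ be $P_\xi$-generic over $V$, $K_\beta=K\cap P_\beta$, and $\langle s_k:k<\eta\rangle=\dot s^{K_\beta}$; so $r_0\in K_\beta$, $t\restriction\xi\in K$ and $s_i=u$. For each $k$ there is a decision $(r',k,s_k)$ with $r'\in K_\beta$. Then $r'\cup t\restriction\xi\in K$ by (P4), hence $s_k\restriction\xi\in K$. If $k<l$, some $r''\in K_\beta$ has $r''\cup s_l\le s_k$. Then $r''\cup s_l\restriction\xi\in K$, and this condition forces $s_l(\xi)\supseteq s_k(\xi)$. So the $s_k(\xi)^K$ form a chain in $Q_\xi$, of length $\eta<\mu_\beta\le\mu_\xi$. By Lemma~\ref{lem:union} its union is in $Q_\xi$, so $t(\xi)^K$ is this union and contains $u(\xi)^K$. This proves $(*_\xi)$.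

Thus $r\cup t\le u$ for every decision. For each $i<\eta$ there is a decision $(r,i,\dot s^{G_\beta}(i))$ with $r\in G_\beta$, so $t\le^*\dot s^{G_\beta}(i)$.
\end{proof}

\section{Dependent choice along the iteration}\label{sec:main}

\begin{lemma}[Main lemma]\label{lem:main}
Let $G_{\beta+1}$ be $P_{\beta+1}$-generic, $\mu=\mu_\beta$, $\delta=\delta_\beta$, and assume $V[G_\beta]\models\mathsf{DC}_{<\mu}$. Then in $V[G_{\beta+1}]$: $\mu$ is regular, each $V_\xi^V$ with $0<\xi<\delta$ is an image of $\mu$, and $\mathsf{DC}_\mu$ holds.
\end{lemma}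

\begin{proof}
Write $W=V[G_\beta]$ and $V[G_{\beta+1}]=W[g]$ as in (P7). By Lemmas~\ref{lem:union} and~\ref{lem:closed}, every sequence in $W[g]$ of length $<\mu$ of elements of $W$ lies in $W$; this is the only use of $\mathsf{DC}_{<\mu}$. So $\mu$ stays regular. For $0<\xi<\delta$, a condition $q\in Q_\beta$ can be extended by one point to be defined at a given $(\xi,\zeta)$, and, since $|\mathrm{dom}(q)|<\mu$, to take a given value $x\in V_\xi^V$ at some unused $(\xi,\zeta)$. So $\zeta\mapsto(\bigcup g)(\xi,\zeta)$ maps $\mu$ onto $V_\xi^V$.

For $\mathsf{DC}_\mu$ we apply Lemma~\ref{lem:criterion} over the ground model $V$, with $P=P_{\beta+1}$ and $G=G_{\beta+1}$. Let $p^*\in G_{\beta+1}$ force that $\dot A,\dot R$ satisfy the hypothesis of $\mathsf{DC}_{\check\mu}$. Fix a limit $\gamma<\delta$ with $\mu<\gamma$ and $P_\beta\in V_\gamma$. Apply Lemma~\ref{lem:hull} in $V$ to $\delta$, $\gamma$, the parameters $\beta,P_\beta,P_{\beta+1},p^*,\dot A,\dot R,\mathrm{dom}(\dot A)$, and the set $\Phi$ consisting of $\varphi_1,\varphi_2$ and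
\begin{align*}
\varphi_3(\xi;p,\beta,P_\beta,\delta):\quad&\xi<\delta\ \text{ and }\ \Vdash_{P_\beta}\mathrm{dom}(p(\beta))\subseteq\check\xi\times\check\delta,\\
\varphi_4(p;E,\beta,P_\beta,r,\sigma):\quad&p\in E,\ \ p\restriction\beta=r\ \text{ and }\ r\Vdash_{P_\beta}p(\beta)\supseteq\sigma,\\
\varphi_5(\sigma;F):\quad&\sigma=\{(\mathrm{op}(\check\zeta,F(r,\zeta)),r):(r,\zeta)\in\mathrm{dom}(F)\}.
\end{align*}
We obtain $\bar\delta$ and $X\in V$. Since $\gamma<\bar\delta$, (X1) gives $\mu\in X$ and $P_\beta\subseteq X$. Condition (c) of Lemma~\ref{lem:criterion} holds by (X3), because $V^V_{\bar\theta}$ is an image of $\mu$ in $W[g]$. Let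
\[
\bar Q=\{q\in Q_\beta:\mathrm{dom}(q)\subseteq\bar\delta\times\mu\}\in W .
\]
In Proposition~\ref{prop:first} this set was the trace of the collapse on $X$. Steps 1 and 2 show that it is now the set of values of names in $X$ for conditions.

\emph{Step 1. If $p\in X\cap P_{\beta+1}$ then $p(\beta)^{G_\beta}\in\bar Q$.} By Lemma~\ref{lem:inacc}(c), $P_\beta$ forces that $\delta$ is regular, and it forces $|\mathrm{dom}(p(\beta))|<\dot\mu_\beta<\check\delta$. So it forces that the first coordinates of the elements of $\mathrm{dom}(p(\beta))$ are bounded in $\delta$. The partial function sending $r\in P_\beta$ to the least bound, if $r$ decides it, is bounded by some $\xi<\delta$, since $P_\beta\in V_\delta$. As the conditions that decide the least bound are dense, $\varphi_3$ holds for $\xi$. By (X2) it holds for some $\xi\in X\cap\delta=\bar\delta$.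

\emph{Step 2. Every $q\in\bar Q$ is $\sigma^{G_\beta}$ for some $P_\beta$-name $\sigma\in X$.} As $\bar\delta$ is inaccessible in $V$ and $P_\beta\in V_{\bar\delta}$, $\bar\delta$ is regular in $W$. Since $|\mathrm{dom}(q)|<\mu<\bar\delta$, the first coordinates of the elements of $\mathrm{dom}(q)$ are below some $\xi_0<\bar\delta$, so $q\subseteq V^V_\chi$ for $\chi=\max(\xi_0,\mu)+\omega<\bar\delta$. If $\sigma_0$ is any name for $q$, then $\sigma=\{(\check x,r):x\in V_\chi,\ r\in P_\beta,\ r\Vdash\check x\in\sigma_0\}$ is a name for $q$, and $\sigma\in V_{\bar\delta}\subseteq X$ by Lemma~\ref{lem:inacc}(b).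

\emph{Step 3. Condition \textup{(a)}.} Let $E\in X$, $E\subseteq P_{\beta+1}$, be dense below $p^*$. Put
\[
q^*=p^*(\beta)^{G_\beta},\qquad E'=\{p(\beta)^{G_\beta}:p\in E\cap X,\ p\restriction\beta\in G_\beta\}.
\]
Then $q^*\in g\cap\bar Q$ and $E'\subseteq\bar Q$ by Step 1, and $E'\in W$ since $X\in V$. We claim that every $q\in\bar Q$ with $q\supseteq q^*$ has an extension in $E'$. Let $q=\sigma^{G_\beta}$ with $\sigma\in X$, by Step 2. Pick $s\in G_\beta$ with $s\le p^*\restriction\beta$ and $s\Vdash\sigma\in Q_\beta\wedge\sigma\supseteq p^*(\beta)$, and let $\sigma'$ be the nice name for ``$\sigma$ if $\sigma\in Q_\beta$, and $\emptyset$ otherwise'', so $s\Vdash\sigma'=\sigma$. For $s'\le s$ the condition $s'\cup\{(\beta,\sigma')\}$ is below $p^*$, so it has an extension $p'\in E$, and then $p'\restriction\beta\le s'$ and $p'\restriction\beta\Vdash p'(\beta)\supseteq\sigma$. So the set of $r\in P_\beta$ with $\exists p\,\varphi_4(p;E,\beta,P_\beta,r,\sigma)$ is dense below $s$, and $G_\beta$ contains such an $r$. Since $r\in P_\beta\subseteq X$, (X2) gives a witness $p\in X$, and $p(\beta)^{G_\beta}\in E'$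 extends $q$. This proves the claim.

Now let $q\in Q_\beta$ with $q\supseteq q^*$. Then $q\restriction(\bar\delta\times\mu)\in\bar Q$ extends $q^*$, so it has an extension $d\in E'$, and $q\cup d\in Q_\beta$ because $\mathrm{dom}(d)\subseteq\bar\delta\times\mu$. Thus the conditions extending an element of $E'$ are dense below $q^*\in g$, and $g\cap E'\ne\emptyset$. This gives $p\in E\cap X$ with $p\restriction\beta\in G_\beta$ and $p(\beta)^{G_\beta}\in g$, so $p\in G_{\beta+1}$ by (P7).

\emph{Step 4. Condition \textup{(b)}.} Let $\xi<\mu$ and let $\vec\tau=\langle\tau_\zeta:\zeta<\xi\rangle\in W[g]$ be a sequence of elements of $X\cap\mathrm{dom}(\dot A)$. By the first paragraph $\vec\tau\in W$. It need not be in $V$, so (X4) does not apply to it directly; we apply (X4) to the table of its possible values. Let $\dot h$ be a $P_\beta$-name for $\vec\tau$, and let $r_1\in G_\beta$ force that $\dot h$ is a function from $\check\xi$ into the ground model set $X\cap\mathrm{dom}(\dot A)$. In $V$, for $r\le r_1$ and $\zeta<\xi$ let $F(r,\zeta)$ be the $x$ with $r\Vdash\dot h(\check\zeta)=\check x$,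 if there is one. Then $\mathrm{dom}(F)\subseteq P_\beta\times\xi\in V_\gamma$ and $\mathrm{ran}(F)\subseteq X\cap\mathrm{dom}(\dot A)$, so $F\in X$ by (X4). The $P_{\beta+1}$-name $\sigma$ defined by $\varphi_5$ is in $X$ by (X2). For each $\zeta<\xi$ some $r\in G_\beta$ has $(r,\zeta)\in\mathrm{dom}(F)$, and $F(r,\zeta)=\tau_\zeta$ for every such $r\in G_\beta=G_{\beta+1}\cap P_\beta$. So $\sigma^{G_{\beta+1}}=\langle\tau_\zeta^{G_{\beta+1}}:\zeta<\xi\rangle$.
\end{proof}

The requirement $P_\beta\in V_{\delta_\beta}$ in Definition~\ref{def:iteration} is what puts all of $P_\beta$ inside the hull. It was used in every step: to bound domains, to find small names, to have $r\in X$, and to index the table $F$.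

\begin{lemma}\label{lem:DCalong}
Let $G_\alpha$ be $P_\alpha$-generic. In $V[G_\alpha]$:
\begin{enumerate}
\item[(a)] $\mathsf{DC}_{<\mu_\alpha}$ holds;
\item[(b)] if $\alpha=\beta+1$ then $\mu_\alpha=\mu_\beta^+$;
\item[(c)] if $\alpha>0$ then $\mu_\alpha\le|\nu|^+$, where $\nu=\sup_{\xi<\alpha}\delta_\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
We show by induction on $\alpha$ in $V$ that $P_\alpha$ forces these statements. For $\alpha=0$, (a) is $\mathsf{DC}_{<\omega}$.

Let $\alpha=\beta+1$, so $\nu=\delta_\beta$. By induction Lemma~\ref{lem:main} applies. In $V[G_{\beta+1}]$ every ordinal $\xi<\delta_\beta$ is a subset of $V^V_\xi$ and so has size at most $\mu_\beta$; thus $\delta_\beta\le\mu_\beta^+$. By Lemma~\ref{lem:DC}(b), $\mu_\beta^+$ is regular and $\mathsf{DC}_{<\mu_\beta^+}$ holds. So $\mu_{\beta+1}\le\mu_\beta^+$, with equality because $\mu_{\beta+1}$ is a cardinal above $\mu_\beta$. Since $\mu_\beta<\delta_\beta$ is a cardinal, $\mu_\beta^+\le|\delta_\beta|^+$.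

Let $\alpha$ be a limit; then $\nu$ is a limit by (P5). For $\eta<\nu$ pick $\beta<\alpha$ with $\eta<\delta_\beta\le\mu_{\beta+1}$. By induction $V[G_{\beta+1}]\models\mathsf{DC}_{<\mu_{\beta+1}}$, and $V[G_\alpha]$ is an extension of it by a ${<}\mu_{\beta+1}$-closed poset (Lemmas~\ref{lem:factor} and~\ref{lem:tail}); so $V[G_\alpha]\models\mathsf{DC}_\eta$ by Lemma~\ref{lem:closed}. Thus $\mathsf{DC}_{<\nu}$ holds. If $\nu$ is regular in $V[G_\alpha]$, then $\mu_\alpha=\nu$. Otherwise $\mathrm{cf}(\nu)<\nu$, so $\mathsf{DC}_\nu$ holds by Lemma~\ref{lem:DC}(a), hence $\mathsf{DC}_{|\nu|}$. By Lemma~\ref{lem:DC}(b), $|\nu|^+>\nu$ is regular with $\mathsf{DC}_{<|\nu|^+}$, and $\mu_\alpha\le|\nu|^+$.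
\end{proof}

\begin{corollary}\label{cor:T}
Let $\beta<\alpha$ and let $G_\alpha$ be $P_\alpha$-generic.
\begin{enumerate}
\item[(a)] Every function in $V[G_\alpha]$ from an ordinal $<\mu_\beta$ into $V[G_\beta]$ lies in $V[G_\beta]$. In particular $\mu_\beta$ is a cardinal in $V[G_\alpha]$.
\item[(b)] In $V[G_\alpha]$, each $V^V_\xi$ with $0<\xi<\delta_\beta$ is an image of $\mu_\beta$.
\item[(c)] In $V[G_\alpha]$, $\mathcal P(\eta)$ is an image of $\mu_\beta$ for every $\eta<\mu_\beta$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) combines Lemmas~\ref{lem:closed}, \ref{lem:factor}, \ref{lem:tail} and~\ref{lem:DCalong}(a). (b) holds in $V[G_{\beta+1}]\subseteq V[G_\alpha]$ by Lemmas~\ref{lem:main} and~\ref{lem:DCalong}(a). For (c), every $b\subseteq\eta$ in $V[G_\alpha]$ lies in $V[G_\beta]$, by (a) for its characteristic function. So $b=\tau^{G_\beta}$ for some $\tau\subseteq\{\check\zeta:\zeta<\eta\}\times P_\beta$, namely the set of $(\check\zeta,r)$ with $r\Vdash\check\zeta\in\dot b$. Since $\eta<\delta_\beta$ and $P_\beta\in V_{\delta_\beta}$, all such $\tau$ lie in $V^V_\chi$ for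 some $0<\chi<\delta_\beta$, by Lemma~\ref{lem:inacc}(b). So $\mathcal P(\eta)$ is an image of $V^V_\chi$, and (b) applies.
\end{proof}

\section{Choice and $\mathsf{GCH}$ below $\kappa_n$}\label{sec:ZFC}

The iteration is definable in $N$ without parameters, and this has two consequences. Let $\lambda=\kappa_n$. For $\xi<\lambda$, the pair $(P_\xi,\delta_\xi)$ is definable in $N$ from $\xi$, and $V_\lambda\prec N$; so $P_\xi,\delta_\xi\in V_\lambda$. As $\lambda\in S$ is inaccessible,
\[
\kappa_n\in I\quad\text{and}\quad P_{\kappa_n}\subseteq V_{\kappa_n}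
\]
by (P6). And by elementarity $j(P_{\kappa_n})=P_{\kappa_{n+1}}$.

\begin{lemma}\label{lem:ZFC}
Let $\lambda=\kappa_n$ and let $G_\lambda$ be $P_\lambda$-generic over $N$. In $N[G_\lambda]$:
\begin{enumerate}
\item[(a)] $\lambda$ is regular and $\mu_\lambda=\lambda$;
\item[(b)] every $x\in V_\lambda$ is well-orderable with $|x|<\lambda$;
\item[(c)] $2^\rho=\rho^+$ for all infinite cardinals $\rho<\lambda$;
\item[(d)] $V_\lambda\models\mathsf{ZFC+GCH}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\eta<\lambda$ put $\beta(\eta)=\eta+2<\lambda$; by (P5), $\eta<\delta_{\eta+1}\le\mu_{\beta(\eta)}<\delta_{\beta(\eta)}<\lambda$.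

(a) Let $f:\eta\to\lambda$ with $\eta<\lambda$. By Corollary~\ref{cor:T}(a), $f\in N[G_{\beta(\eta)}]$. There $\lambda$ is regular by Lemma~\ref{lem:inacc}(c), since $P_{\beta(\eta)}\in V_\lambda$. So $f$ is bounded. As $\xi\le\delta_\xi<\lambda$ for $\xi<\lambda$, the $\delta_\xi$ have supremum $\lambda$, and $\mu_\lambda=\lambda$.

(b) It suffices to show, by induction on $\xi<\lambda$ in $N[G_\lambda]$, that $V_\xi$ is in bijection with an ordinal $<\lambda$. If $V_\xi$ is in bijection with $\eta<\lambda$, then $V_{\xi+1}$ is in bijection with $\mathcal P(\eta)$, which is an image of $\mu_{\beta(\eta)}<\lambda$ by Corollary~\ref{cor:T}(c). If $\xi$ is a limit, $\mathsf{DC}_\xi$ holds by (a) and Lemma~\ref{lem:DCalong}(a), so we can choose bijections of the $V_\zeta$, $\zeta<\xi$, with ordinals $\eta_\zeta<\lambda$. By regularity $\eta=\sup_\zeta\eta_\zeta<\lambda$, and $V_\xi$ is an image of a subset of $\xi\times\eta$.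

(c) We first find $\beta<\lambda$ with $\mu_\beta=\rho^+$ in $N[G_\beta]$. Let $\beta_0\le\rho+1$ be least with $\delta_{\beta_0}>\rho$. Suppose $\rho<\mu_{\beta_0}$. Then $\beta_0>0$, since $\mu_0=\omega\le\rho$, and $\nu=\sup_{\xi<\beta_0}\delta_\xi\le\rho$. By Lemma~\ref{lem:DCalong}(c), $\rho<\mu_{\beta_0}\le|\nu|^+\le\rho^+$ in $N[G_{\beta_0}]$, so $\beta=\beta_0$ works. Suppose $\rho\ge\mu_{\beta_0}$. By Corollary~\ref{cor:T}(b), $\rho<\delta_{\beta_0}$ has size at most $\mu_{\beta_0}$ in $N[G_\lambda]$, where $\rho$ is a cardinal; so $\rho=\mu_{\beta_0}$, and $\beta=\beta_0+1$ works by Lemma~\ref{lem:DCalong}(b). Now $\mu_\beta$ is still a cardinal in $N[G_\lambda]$ by Corollary~\ref{cor:T}(a), and the ordinals between $\rho$ and $\mu_\beta$ still have size $\rho$. So $\mu_\beta=\rho^+$ in $N[G_\lambda]$. By Corollary~\ref{cor:T}(c), $|\mathcal P(\rho)|\le\rho^+$, and Cantor's theorem gives equality.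

(d) If $f:x\to V_\lambda$ with $x\in V_\lambda$, then $\mathrm{rank}\circ f$ is bounded by (a) and (b); this gives Replacement. A well-order of $x\in V_\lambda$ lies in $V_\lambda$, and so does a bijection $\mathcal P(\rho)\to\rho^+$, because $\rho^+=|\mathcal P(\rho)|<\lambda$ by (b) and (c). The other axioms hold since $\lambda>\omega$ is a limit.
\end{proof}

\section{Master conditions}\label{sec:master}

The embedding extends to a forcing extension as soon as it maps one generic filter into another.

\begin{lemma}\label{lem:lift}
Let $G\subseteq P_{\kappa_n}$ and $G'\subseteq P_{\kappa_{n+1}}$ be $N$-generic with $j[G]\subseteq G'$. Then $\tau^G\mapsto j(\tau)^{G'}$ is a well-defined elementary embedding $N[G]\to N[G']$ extending $j$.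
\end{lemma}

\begin{proof}
If $N[G]\models\varphi(\tau^G)$, some $p\in G$ has $p\Vdash_{P_{\kappa_n}}\varphi(\tau)$. Forcing is definable, so $j(p)\Vdash_{P_{\kappa_{n+1}}}\varphi(j(\tau))$, and $j(p)\in G'$; hence $N[G']\models\varphi(j(\tau)^{G'})$. For equalities this shows that the map is well defined, and for $\varphi$ and $\neg\varphi$ that it is elementary. It extends $j$ because $j(\check x)$ is the check name of $j(x)$.
\end{proof}

So we want generics $G_{\kappa_0}\subseteq G_{\kappa_1}\subseteq\cdots$ with $j[G_{\kappa_n}]\subseteq G_{\kappa_{n+1}}$. The first requirement is free: $P_\kappa\subseteq V_\kappa$, so $j[G_\kappa]=G_\kappa$. In general, for $p\in P_{\kappa_{n+1}}$,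
\begin{equation}\label{eq:restrict}
j(p)\restriction\kappa_{n+1}=j(p\restriction\kappa_n).
\end{equation}
So the part of the requirement $j[G_{\kappa_{n+1}}]\subseteq G_{\kappa_{n+2}}$ that concerns coordinates below $\kappa_{n+1}$ is the previous requirement. The new part concerns coordinates in $[\kappa_{n+1},\kappa_{n+2})$, where the generic has not been chosen yet. It suffices to find a single condition $m$ on these coordinates that extends the relevant parts of all $j(p)$, $p\in G_{\kappa_{n+1}}$, and to choose the next piece of the generic through $m$. This is the second use of the cut: since the $\kappa_n$ are cofinal, $\omega$ such steps exhaust the iteration.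

The first coordinate at which something has to be done shows why $m$ exists. Let $G_{\kappa_1}$ be generic, let $j_0:N[G_\kappa]\to N[G_{\kappa_1}]$ be the lift, and let $g$ be the $Q_\kappa$-generic given by $G_{\kappa_1}$. At the coordinate $\kappa_1=j(\kappa)$ we need an element of $Q_{\kappa_1}$ that contains $j_0(q)$ for all $q\in g$. By Lemma~\ref{lem:ZFC}(a), $\mu_\kappa=\kappa$, so $q$ is enumerated by some $e:\eta\to q$ with $\eta<\kappa$. Then $j_0(e)$ enumerates $j_0(q)$ in length $\eta$, and
\[
j_0(q)=\{((j(\xi),\zeta),j(x)):((\xi,\zeta),x)\in q\}.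
\]
The union of these sets over $q\in g$ is a function with domain contained in $j[\delta_\kappa]\times\kappa$. It lies in $N[G_{\kappa_1}]$ because $j\restriction V_{\delta_\kappa}\in N$, and its domain has size at most $|\delta_\kappa|<\kappa_1=\mu_{\kappa_1}$. So it is a condition of $Q_{\kappa_1}$. At later steps $j$ moves ordinals below $\kappa_n$ and $j(q)$ is no longer a pointwise image, so the general proof counts conditions and uses Lemma~\ref{lem:union}.

\begin{lemma}\label{lem:master}
There are $N$-generic filters $G_{\kappa_n}\subseteq P_{\kappa_n}$, $n\in\omega$, with $G_{\kappa_n}=G_{\kappa_{n+1}}\cap P_{\kappa_n}$ and $j[G_{\kappa_n}]\subseteq G_{\kappa_{n+1}}$.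
\end{lemma}

\begin{proof}
Let $G_{\kappa_1}$ be any $N$-generic filter for $P_{\kappa_1}$ and $G_\kappa=G_{\kappa_1}\cap P_\kappa$; then $j[G_\kappa]=G_\kappa\subseteq G_{\kappa_1}$. We continue by recursion on standard $n$. Let $\lambda=\kappa_n$, $\lambda'=\kappa_{n+1}$, $\lambda''=\kappa_{n+2}$, and let $G_\lambda=G_{\lambda'}\cap P_\lambda$ satisfy $j[G_\lambda]\subseteq G_{\lambda'}$. The restriction $j\restriction P_{\lambda'}$ is an element of $N$ by Proposition~\ref{prop:N}; the definitions and the induction below take place in $N$ with this set as a parameter, and this is the essential use of axiom (iii). By (F3) some $r_*\in G_{\lambda'}$ forces ``$j[\dot G\cap P_\lambda]\subseteq\dot G$'' with respect to $P_{\lambda'}$.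

\emph{The condition $m$.} Let $D=[\lambda',\lambda'')\cap\bigcup_{p\in P_{\lambda'}}\mathrm{dom}(j(p))$. Let $\varepsilon\in I$, $\varepsilon\le\lambda''$. If $\varepsilon\le\lambda'$ then $D\cap\varepsilon=\emptyset$. If $\lambda'<\varepsilon$, then each $\mathrm{dom}(j(p))\cap\varepsilon$ is bounded in $\varepsilon$ since $j(p)\in P_{\lambda''}$, and the function sending $p\in P_{\lambda'}\subseteq V_{\lambda'}$ to the least bound is bounded since $\varepsilon$ is inaccessible. So $D\cap\varepsilon$ is bounded in $\varepsilon$. For $\beta\in D$ let $m(\beta)$ be the $\beta$-nice name for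
\begin{quote}
$\bigcup\{j(q)(\beta)^{G_\beta}:q\in G_\beta\cap P_{\lambda'}\}$ if this set is in $Q_\beta$, and $\emptyset$ otherwise.
\end{quote}
Then $m\in P_{\lambda',\lambda''}$. Call $(r,p)\in P_{\lambda'}\times P_{\lambda'}$ \emph{admissible} if $r\le r_*$, $r\le p$ and $r\le j(p)\restriction\lambda'$.

\emph{Claim. If $(r,p)$ is admissible then $r\cup m\le j(p)$.} Since $r\le j(p)\restriction\lambda'$, only the coordinates in $[\lambda',\lambda'')$ matter. We show by induction on $\beta\in[\lambda',\lambda'')$ that $r\cup m\restriction\beta\Vdash m(\beta)\supseteq j(p)(\beta)$ for all admissible $(r,p)$. Assume this below $\beta$; then $r'\cup m\restriction\beta\le j(q)\restriction\beta$ for all admissible $(r',q)$. Fix an admissible $(r,p)$. If $\beta\notin\mathrm{dom}(j(p))$ there is nothing to prove, so let $\beta\in\mathrm{dom}(j(p))$, whence $\beta\in D$. Let $K\ni r\cup m\restriction\beta$ be $P_\beta$-generic over $N$ and $K'=K\cap P_{\lambda'}$. Then $r,r_*,p\in K'$ and $m\restriction\beta\in K$, and $j[K'\cap P_\lambda]\subseteq K'$ because $r_*\in K'$.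

Let $q\in K'$. By \eqref{eq:restrict}, $j(q)\restriction\lambda'=j(q\restriction\lambda)\in K'$, so some $r_q\in K'$ makes $(r_q,q)$ admissible. Then $r_q\cup m\restriction\beta\in K$ by (P4), and so $j(q)\restriction\beta\in K$. If $q,q'\in K'$, take $q''\in K'$ below both. Then $j(q'')\le j(q),j(q')$, so $j(q'')\restriction\beta\in K$ forces that $j(q'')(\beta)$ contains $j(q)(\beta)$ and $j(q')(\beta)$. Hence the family
\[
\mathcal F=\{j(q)(\beta)^K:q\in K'\}\subseteq Q_\beta
\]
is directed, and $U=\bigcup\mathcal F$ is a function. By Lemma~\ref{lem:union}, $U\in Q_\beta$ as soon as $\mathcal F$ is an image in $N[K]$ of an ordinal $<\mu_\beta$. Recall that $\mu_{\lambda'}=\lambda'$ by Lemma~\ref{lem:ZFC}(a).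

\emph{Case $\beta>\lambda'$.} The collapse at stage $\lambda'$ has already acted. By Corollary~\ref{cor:T}(b), $V^N_{\lambda'}$ is an image of $\mu_{\lambda'}=\lambda'$ in $N[K]$, since $\lambda'<\delta_{\lambda'}$. So the nonempty set $K'\subseteq P_{\lambda'}\subseteq V^N_{\lambda'}$ is an image of $\lambda'$, and so is $\mathcal F$. Finally $\lambda'<\delta_{\lambda'}\le\mu_\beta$ by (P5).

\emph{Case $\beta=\lambda'$.} Now $K=K'$ and $\mu_\beta=\lambda'$, so indexing by $K'$ is too wasteful. But $\lambda'=j(\lambda)$, and $j(q)(\lambda')^K$ depends only on the value of $q$ at the single coordinate $\lambda$. Let $K_\lambda=K\cap P_\lambda$, and suppose $q(\lambda)^{K_\lambda}=q'(\lambda)^{K_\lambda}$ with $q,q'\in K$. Some $s\in K_\lambda$ forces $q(\lambda)=q'(\lambda)$ in $P_\lambda$, so $j(s)$ forces $j(q)(\lambda')=j(q')(\lambda')$ in $P_{\lambda'}$, and $j(s)\in K$. Thus $q(\lambda)^{K_\lambda}\mapsto j(q)(\lambda')^K$ is a well-defined map in $N[K]$ from a subset of $Q_\lambda$ onto $\mathcal F$. The elements of $Q_\lambda$ are subsets of $V^N_{\delta_\lambda}$, and $\delta_\lambda<\lambda'$,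 so $Q_\lambda\in V_{\lambda'}^{N[K]}$. By Lemma~\ref{lem:ZFC}(b), $|Q_\lambda|<\lambda'$ in $N[K]$.

In both cases $m(\beta)^K=U\supseteq j(p)(\beta)^K$, as $p\in K'$. This proves the claim.

Let $H\ni m$ be $(P_{\lambda',\lambda''},\le^*)$-generic over the countable model $N[G_{\lambda'}]$, and let $G_{\lambda''}$ be the $N$-generic filter obtained from $G_{\lambda'}$ and $H$ by Lemma~\ref{lem:factor}(b); then $G_{\lambda''}\cap P_{\lambda'}=G_{\lambda'}$. For $p\in G_{\lambda'}$ we have $j(p)\restriction\lambda'=j(p\restriction\lambda)\in j[G_\lambda]\subseteq G_{\lambda'}$, so some $r\in G_{\lambda'}$ makes $(r,p)$ admissible. Then $r\cup m\in G_{\lambda''}$ and $r\cup m\le j(p)$, so $j(p)\in G_{\lambda''}$.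
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:final}

The statement about $(N,j\restriction N)$ is Proposition~\ref{prop:N}. Fix generics as in Lemma~\ref{lem:master} and write $N_n=N[G_{\kappa_n}]$. By (P4), $N_n$ is a transitive submodel of $N_{n+1}$ with the same ordinals. Let $j_n:N_n\to N_{n+1}$ be the lift of Lemma~\ref{lem:lift}. The lifts cohere: if $\tau$ is a $P_{\kappa_n}$-name, then $j(\tau)$ is a $P_{\kappa_{n+1}}$-name, and by (P4)
\[
j_{n+1}(\tau^{G_{\kappa_n}})=j_{n+1}(\tau^{G_{\kappa_{n+1}}})=j(\tau)^{G_{\kappa_{n+2}}}=j(\tau)^{G_{\kappa_{n+1}}}=j_n(\tau^{G_{\kappa_n}}).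
\]
The union of the $N_n$ would be an extension by a class forcing, whose axioms we would have to verify. We avoid this by repeating the construction of Section~\ref{sec:cut}: the final model is the union of an elementary chain of rank initial segments. Let
\[
M_n=V_{\kappa_n}^{N_n},\qquad\hat M=\bigcup_{n\in\omega}M_n,\qquad\hat\jmath=\bigcup_{n\in\omega}j_n\restriction M_n .
\]
Then $j_n(M_n)=M_{n+1}$ by elementarity, so $j_n$ maps the elements of $M_n$ into $M_{n+1}$ and $\hat\jmath:\hat M\to\hat M$. Since rank is absolute, $M_n\subseteq M_{n+1}$, and $M_n$ is transitive in $\hat M$ because $N_n$ is transitive in all later $N_k$.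

\emph{$j_0$ fixes every $x\in M_0$.} The least-rank argument of Lemma~\ref{lem:crit} compares members of $x$ and of $j_0(x)$, which now live in different models, so we code $x$ by a set of ordinals. By Lemma~\ref{lem:ZFC}(b) there are $\eta<\kappa$ and $E\subseteq\eta\times\eta$ in $N_0$ with $(\eta,E)\cong(\mathrm{trcl}(\{x\}),\in)$. Since $j_0$ fixes $\eta$ and all pairs of ordinals below $\eta$, $j_0(E)=E$. So in $N_1$ the structure $(\eta,E)$ is isomorphic to $\mathrm{trcl}(\{j_0(x)\})$, by elementarity, and to $\mathrm{trcl}(\{x\})$, by the isomorphism from $N_0$. Isomorphic transitive sets are equal, so $\mathrm{trcl}(\{x\})=\mathrm{trcl}(\{j_0(x)\})$, and both $x$ and $j_0(x)$ are the unique element of largest rank.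

\emph{$N_{n+1}\models M_n\prec M_{n+1}$ for all $n$.} Let $\varphi$ be a formula code of $N$ and $a\in M_0$ a tuple. Since $j_0(M_0)=M_1$, $j_0(\varphi)=\varphi$ and $j_0(a)=a$, we have $N_0\models\text{``}M_0\models\varphi[a]\text{''}$ iff $N_1\models\text{``}M_1\models\varphi[a]\text{''}$. The satisfaction relation of the set $M_0$ is the same in $N_0$ and $N_1$ by absoluteness. This is the case $n=0$. If the statement holds for $n$, apply $j_{n+1}$, with $j_{n+1}(M_n)=j_n(M_n)=M_{n+1}$ and $j_{n+1}(M_{n+1})=M_{n+2}$. Consequently the $M_n$ form an elementary chain, and $M_n\prec\hat M$.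

\emph{$\hat M\models\mathsf{ZFC+GCH}$}, since $M_0\prec\hat M$ and $M_0\models\mathsf{ZFC+GCH}$ by Lemma~\ref{lem:ZFC}(d).

\emph{$N$ is a transitive submodel of $\hat M$ with the same ordinals, and $\hat\jmath\supseteq j$.} Each $M_n$ contains $V^N_{\kappa_n}$, its ordinals are exactly the ordinals below $\kappa_n$, $N$ is transitive in each $N_n$, and $j_n$ extends $j$.

\emph{Axiom \textup{(i)}.} For $a\in M_n$, using $j_n$ and the relativization of $\varphi$ in the middle step,
\[
\hat M\models\varphi(a)\iff M_n\models\varphi(a)\iff M_{n+1}\models\varphi(\hat\jmath(a))\iff\hat M\models\varphi(\hat\jmath(a)).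
\]

\emph{Axiom \textup{(ii)}.} $\hat\jmath$ agrees with $j$ on ordinals, so it fixes the ordinals below $\kappa$ and $\hat\jmath(\kappa)=\kappa_1>\kappa$.

\emph{Axiom \textup{(iii)}.} By Proposition~\ref{prop:amenable} it suffices to show $\hat\jmath\restriction a\in\hat M$ for $a\in M_n$. Let $a=\dot a^{G_{\kappa_n}}$ and $B=\mathrm{dom}(\dot a)\in N$. Every element of $a$ is the value of a name in $B$, so
\[
\hat\jmath\restriction a=\{(\tau^{G_{\kappa_n}},j(\tau)^{G_{\kappa_{n+1}}}):\tau\in B,\ \tau^{G_{\kappa_n}}\in a\}.
\]
This set belongs to $N_{n+1}$, which contains $j\restriction B$, $G_{\kappa_{n+1}}$ and $G_{\kappa_n}=G_{\kappa_{n+1}}\cap P_{\kappa_n}$. It is a subset of $a\times\hat\jmath(a)\in M_{n+1}=V_{\kappa_{n+1}}^{N_{n+1}}$, and $\kappa_{n+1}$ is a limit, so it belongs to $M_{n+1}$.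

Thus $(\hat M,\hat\jmath)\models\mathsf{ZFC+GCH+WA_0}$, and Theorem~\ref{thm:B} is proved. \qed

\section{Embeddings of $V_\lambda$ and the scope of the method}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}\textup{(2)}]
Work in $\mathsf{ZF}$, and let $j:V_\lambda\to V_\lambda$ be elementary with $j\ne\mathrm{id}$. The structure $V_\lambda$ need not satisfy $\mathsf{ZF}$, but the arguments of Section~\ref{sec:cut} use little of it. As $\lambda$ is a limit, $\alpha\mapsto V_\alpha$ and the rank function are definable in $V_\lambda$, so $j(V_\alpha)=V_{j(\alpha)}$ and $\mathrm{rank}(j(x))=j(\mathrm{rank}(x))$. Since $j$ is a set, the least-rank argument of Lemma~\ref{lem:crit} is available. It shows that $j$ moves some ordinal, since otherwise $j=\mathrm{id}$, and that $j\restriction V_\kappa=\mathrm{id}$ for the least moved ordinal $\kappa$. We have $j(\kappa)>j(\alpha)=\alpha$ for $\alpha<\kappa$, so $j(\kappa)>\kappa$. The ordinal $\kappa$ is neither $0$ nor a successor, so $\omega\le\kappa<\lambda$, and $\kappa\ne\omega$ since $\omega$ is definable in $V_\lambda$. Let $\kappa_n=j^n(\kappa)<\lambda$.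 Functions $V_\gamma\to\kappa$ with $\gamma<\kappa$ lie in $V_\lambda$. The satisfaction relation of $V_\alpha$, $\alpha<\lambda$, lies in $V_\lambda$ and is defined there from $\alpha$ by its recursive clauses. So the proof of Lemma~\ref{lem:crit} shows that $\kappa$ is inaccessible and $V_{\kappa_n}\prec V_{\kappa_{n+1}}$. Let $\lambda'=\sup_n\kappa_n$. For $a\in V_{\kappa_n}$ the set $j\restriction a$ is a subset of $a\times j(a)\in V_{\kappa_{n+1}}$, so the proof of Proposition~\ref{prop:N} shows that $(V_{\lambda'},j\restriction V_{\lambda'})\models\mathsf{ZF+WA_0}$. Hence $\mathrm{Con}(\mathsf{ZF+WA_0})$. The completeness theorem for a countable language gives an enumerated model without choice, and the proof of Theorem~\ref{thm:B} concerns only enumerated models, where by (F1) all generic filters are constructed canonically. So $\mathrm{Con}(\mathsf{ZFC+GCH+WA_0})$.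
\end{proof}

\begin{remark}
Hamkins \cite{Hamkins} proved that if $\mathsf{ZFC+WA_0}$ is consistent, then so is $\mathsf{ZFC+WA_0}+V{=}\mathrm{HOD}$. Together with Theorem~\ref{thm:A}, $\mathsf{ZFC}+V{=}\mathrm{HOD}+\mathsf{WA_0}$ is equiconsistent with $\mathsf{ZF+WA_0}$. This was not used above.
\end{remark}

\begin{remark}
We make no claim about wholeness axioms with more separation for $j$ than $\Delta_0$. The cut shows where the method depends on the weakness of axiom (iii). Let $\chi(n)$ say that there is a sequence $s$ of length $n+1$ with $s(0)=\kappa$ and $s(i+1)=j(s(i))$ for all $i<n$; it has one unbounded quantifier. In $N$ and in $\hat M$, $\chi(n)$ holds exactly for the standard $n$: for nonstandard $n$ a witness $s$ would have every $\kappa_m$ in its range, while $s$ has rank below some $\kappa_m$. If the model has nonstandard natural numbers, the standard ones do not form a set, since they contain $0$ and are closed under successor; so Separation fails for $\chi$. If all its natural numbers are standard, then $n\mapsto\kappa_n$ is definable from $j$ and cofinal in the ordinals,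 so Replacement fails for formulas with $j$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hamkins}
Hamkins, \emph{The wholeness axioms and V=HOD}, Arch. Math. Logic 40 (2001), 1--8.

\bibitem{Jeon}
Hanul Jeon, \emph{How strong is a Reinhardt set over extensions of CZF?}, arXiv:2101.07455 (2021).

\end{thebibliography}
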